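# Coanalytic sets that are half of an inseparable pair

**Theorem 1 (ZFC).** Let $a$ be a real with $\omega_1^{L[a]}<\omega_1$. Then every non-Borel $\Pi^1_1(a)$ set $A\subseteq 2^\omega$ is half of an inseparable pair: there is a $\mathbf\Pi^1_1$ set $B\subseteq 2^\omega$ with $A\cap B=\emptyset$ such that no Borel set $C$ satisfies $A\subseteq C$ and $C\cap B=\emptyset$. Hence, if $\omega_1^{L[a]}<\omega_1$ for all reals $a$, then

> (H) every non-Borel $\mathbf\Pi^1_1$ subset of $2^\omega$ is half of an inseparable pair.

**Corollary 2.** Let $\kappa$ be inaccessible in $L$ and let $G$ be $Coll(\omega,{<}\kappa)$-generic over $L$. Then (H) holds in $L[G]$, but $\mathbf\Pi^1_1$-determinacy fails in $L[G]$. So Con(ZFC + "there is an inaccessible cardinal") implies that ZFC does not prove (H) $\to\mathbf\Pi^1_1$-determinacy.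

## Borel separation, determinacy, and the constructible reals

Two disjoint analytic sets can always be separated by a Borel set (Lusin). For two disjoint coanalytic sets this can fail, and a pair for which it fails is an inseparable pair. We work inside $2^\omega$ throughout. A Borel set $A$ is never half of an inseparable pair, because $C=A$ separates it from every $B$ disjoint from it. So (H) says that this trivial obstruction is the only one.

The question comes from Arnold W. Miller's paper "Half of an inseparable pair", arXiv:math/0407405 (2004). Recall that $\mathbf\Pi^1_1$-determinacy says that every infinite two-player game on $\omega$ with $\mathbf\Pi^1_1$ payoff set in $\omega^\omega$ is determined. Assuming it, (H) holds; this is a consequence of a theorem of Steel. Assuming $V=L$, (H) fails. Does (H) imply $\mathbf\Pi^1_1$-determinacy? Corollary 2 answers no, from the consistency of an inaccessible cardinal. That assumption follows from Con(ZFC + $\mathbf\Pi^1_1$-determinacy), since determinacy gives $0^\#$ and then $L$ has inaccessible cardinals. Some consistency assumption is unavoidable: if ZFC refuted (H), the implication would hold vacuously.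

The hypothesis $\omega_1^{L[a]}<\omega_1$ says that the ordinal which $L[a]$ takes to be $\omega_1$ is really countable. Since CH holds in $L[a]$, it gives that $L[a]$ has only countably many reals. That is how we shall use it. The last section proves partial converses (Theorem 3): (H) fails if $V=L[a]$ for some real $a$, and, when $\mathfrak b>\omega_1$, (H) fails if $\omega_1^{L[a]}=\omega_1$ for some $a$.

**Trees and ranks.** A tree is closed under initial segments. For a well-founded tree $S$ containing the root put $rk(s)=\sup\{rk(s')+1:s'\supsetneq s,\ s'\in S\}$, and let $rk(S)=rk(\emptyset)$. A set $A$ is $\Pi^1_1(a)$ iff there is a tree $T$ on $2\times\omega$, recursive in $a$, which we may take to contain the root, with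
$$z\in A\iff T_z\text{ is well-founded},\qquad T_z=\{s\in\omega^{<\omega}:(z\upharpoonright|s|,s)\in T\}.$$
For each $\alpha<\omega_1$ the set $\{z:T_z\text{ is well-founded and }rk(T_z)\le\alpha\}$ is Borel. Indeed, by induction on $\alpha$ the condition "$s\in T_z$ has rank $\le\alpha$" is Borel for every $s$: it says that each $s^\frown n\in T_z$ has rank $\le\beta$ for some $\beta<\alpha$. So if $A$ is not Borel, then $\{rk(T_z):z\in A\}$ is unbounded in $\omega_1$; otherwise $A$ would be one of these Borel sets.

**The trees $Desc(\xi)$.** For an ordinal, or more generally a linear order, $\xi$, let $Desc(\xi)$ be the tree of finite strictly decreasing sequences from $\xi$ (for an ordinal: of ordinals $<\xi$). For example $Desc(2)=\{\emptyset,\langle0\rangle,\langle1\rangle,\langle1,0\rangle\}$: here $\langle 0\rangle$ and $\langle1,0\rangle$ have rank $0$, $\langle1\rangle$ has rank $1$, and the root has rank $2$. In general, for an ordinal $\xi$, a nonempty sequence has rank equal to its last entry, and $rk(Desc(\xi))=\sup\{\beta+1:\beta<\xi\}=\xi$. An *embedding* of trees is a map that preserves length and extension. We use the following fact.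

$$\text{If }S\text{ is well-founded, then }rk(S)\ge\xi\iff Desc(\xi)\text{ embeds into }S.\tag{1}$$

For the direction from right to left, an embedding $e$ satisfies $rk(e(\sigma))\ge rk(\sigma)$ by induction on $rk(\sigma)$. Conversely, let $rk(S)\ge\xi$. Build $e$ recursively so that $rk(e(\emptyset))\ge\xi$ and $rk(e(\sigma))\ge$ the last entry of $\sigma$ if $\sigma\neq\emptyset$. Given $\sigma^\frown\beta$, we have $rk(e(\sigma))>\beta$. So some $s'\supsetneq e(\sigma)$ has $rk(s')\ge\beta$, and the immediate successor of $e(\sigma)$ below or equal to $s'$ has rank $\ge rk(s')\ge\beta$. Let it be $e(\sigma^\frown\beta)$.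

**Textbook facts.** The proof of Theorem 1 rests on the following.

1. $\Sigma^1_1$-boundedness: an analytic set of codes of well-orders has order types bounded below $\omega_1$.
2. Lusin–Souslin: if $F$ is Borel and injective on a Borel set, then its range is Borel and $F^{-1}$ is Borel on the range.
3. Kleene's theorem on restricted quantification (Moschovakis, *Descriptive Set Theory*, 4D.3): if $R(d,z)$ is $\Pi^1_1$, then so is $\{z:\exists d\in\Delta^1_1(z)\ R(d,z)\}$. For instance, every $d$ recursive in $z$ counts as a possible witness here.
4. Shoenfield absoluteness: a $\Sigma^1_2$ statement with parameters in an inner model holds there iff it holds in the universe.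
5. For a real $a$: CH holds in $L[a]$; $L_\eta[a]=H_\eta^{L[a]}$ for $\eta$ regular and uncountable in $L[a]$; and an elementary submodel of such an $L_\eta[a]$ containing $a$ collapses to some $L_{\eta'}[a]$.

## Well-orders against hyperarithmetic descending sequences

The simplest non-Borel coanalytic set is the set $WO$ of codes of well-orders. Inside the Borel set $LO$ of codes of linear orders of subsets of $\omega$, its complement is the set of ill-founded orders. We cannot use that complement as a partner: it is analytic, and if it were also coanalytic then $WO$ would be Borel. We need a coanalytic *subset* of the ill-founded orders that is still large enough to prevent separation. "There is a descending sequence" is $\Sigma^1_1$; by Kleene's theorem, "there is a descending sequence in $\Delta^1_1$" is $\Pi^1_1$. To ensure that enough orders have such a sequence, we attach to the order $m$ an auxiliary real $x$ which is allowed to help in computing one.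

We prove this in the generality needed later. The tool is a uniform version of the Baire property.

For $U\subseteq2^{<\omega}$ write $[U]=\bigcup_{s\in U}[s]$, where $[s]=\{u\in2^\omega:s\subset u\}$.

**Lemma 4.** Let $X$ be Polish and $K\subseteq X\times2^\omega$ Borel. There are Borel maps $U,V_n:X\to\mathcal P(2^{<\omega})$ $(n\in\omega)$ such that for every $x$ each $[V_n(x)]$ is dense and
$$K_x\cap\bigcap_n[V_n(x)]=[U(x)]\cap\bigcap_n[V_n(x)].\tag{2}$$
Consequently $K^*=\{x:K_x\text{ is comeager}\}=\{x:[U(x)]\text{ is dense}\}$ is Borel.

**Proof.** We show that the class of sets $K$ with such maps contains the rectangles $Y\times[s]$ with $Y$ Borel, and is closed under complements and countable unions. This suffices, since these rectangles generate the Borel sets.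

For $K=Y\times[s]$ let $U(x)=\{s\}$ if $x\in Y$, let $U(x)=\emptyset$ otherwise, and let $V_n(x)=2^{<\omega}$.

For the complement of $K$, replace $U(x)$ by $U'(x)=\{s:\text{no element of }U(x)\text{ is comparable with }s\}$, which is a Borel function of $x$, and add $U(x)\cup U'(x)$ to the list of the $V_n(x)$. The set $[U\cup U']$ is dense, because a string $s$ either is comparable with some element of $U$, so that $[s]$ meets $[U]$, or lies in $U'$. The sets $[U]$ and $[U']$ are disjoint by the definition of $U'$. So on $[U\cup U']\cap\bigcap_n[V_n]$ the complement of $K_x$ agrees with the complement of $[U]$, which there is $[U']$.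

For a union $\bigcup_jK^j$, take the union of the $U^j$'s as $U$, and collect all the $V^j_n$'s. On the intersection of all $[V^j_n]$ each $K^j_x$ agrees with $[U^j(x)]$, so the union agrees with $[U(x)]$.

For the last statement: if $[U(x)]$ is dense, then $K_x$ contains the dense $G_\delta$ set $[U(x)]\cap\bigcap_n[V_n(x)]$. If it is not dense, some $[s]$ misses $[U(x)]$, so $K_x\cap[s]$ is meager by (2), and $K_x$ is not comeager. Density of $[U(x)]$ is a Borel condition on $x$. $\square$

**Proposition 5.** Let $\mathcal M\subseteq2^\omega$ be Borel. For each $m\in\mathcal M$ let $o(m)$ be a linear order of a subset of $\omega$, where the field and the strict order $<_{o(m)}$ are given by fixed formulas arithmetical in $m$. Let $W\subseteq\mathcal M$ be such that $o(m)$ is a well-order for every $m\in W$ and $\{otp(o(m)):m\in W\}$ is unbounded in $\omega_1$. Put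
$$B_0=\{(m,x)\in\mathcal M\times2^\omega:\exists d\in\Delta^1_1(m\oplus x)\ (d\text{ is an infinite descending sequence in }o(m))\}.$$
Then $B_0$ is $\mathbf\Pi^1_1$, and there is no Borel $C_0\subseteq\mathcal M\times2^\omega$ with $W\times2^\omega\subseteq C_0$ and $C_0\cap B_0=\emptyset$.

**Proof.** *The set $B_0$ is coanalytic.* The condition on $(d,m)$ is arithmetical. By Kleene's theorem $B_0$ is the intersection of the Borel set $\mathcal M\times2^\omega$ with a $\Pi^1_1$ set.

*Inseparability.* Suppose $C_0$ is Borel, $W\times2^\omega\subseteq C_0\subseteq\mathcal M\times2^\omega$ and $C_0\cap B_0=\emptyset$. The aim is to find $(m,x)\in C_0$ such that $o(m)$ is ill-founded and $x$ codes a descending sequence of $o(m)$, in a way that can be decoded hyperarithmetically. Two demands on $x$ compete: it must keep $(m,x)$ in $C_0$, and it must carry information. Category reconciles them: if the relevant section of $C_0$ is comeager, $x$ can be built by meeting dense open sets, with the information written between consecutive meetings. To decode, one must know the dense open sets, so part of $x$ will be a code for them.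

Let $K=\{((m,c),u):(m,c\oplus u)\in C_0\}$ and apply Lemma 4 with $X=2^\omega\times2^\omega$. Let $\mathcal O(m,c)=(O_n(m,c))_{n\in\omega}$ list $U(m,c)$ followed by the $V_n(m,c)$. This is a Borel map, and whenever $(m,c)\in K^*$, every $[O_n(m,c)]$ is dense open and $\bigcap_n[O_n(m,c)]\subseteq K_{(m,c)}$. Choose a real $c_0$ such that the graph of $\mathcal O$ is $\Delta^1_1(c_0)$. The value of a total function with $\Delta^1_1(c_0)$ graph at $(m,c)$ is in $\Delta^1_1(m\oplus c\oplus c_0)$. Taking $c=c_0$ we get
$$\mathcal O(m,c_0)\in\Delta^1_1(m\oplus c_0)\quad\text{for all }m.\tag{3}$$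

Let $C'=\{m:(m,c_0)\in K^*\}$, a Borel set. If $m\in W$, then $K_{(m,c_0)}=2^\omega$, so $W\subseteq C'$. If $m\in C'$, then $K_{(m,c_0)}\ne\emptyset$, so $C'\subseteq\mathcal M$. If $o(m)$ were well-founded for all $m\in C'$, then $\{o(m):m\in C'\}$ would be an analytic set of codes of well-orders, and by $\Sigma^1_1$-boundedness its order types would be bounded below $\omega_1$. This contradicts $W\subseteq C'$. So fix $m\in C'$ and an infinite descending sequence $d\in\omega^\omega$ in $o(m)$.

Build $u$ as follows. Let $t_{-1}=\emptyset$. Given $t_{n-1}$, let $v_n$ be the first string, in a fixed recursive enumeration of $2^{<\omega}$, that extends both $t_{n-1}$ and some element of $O_n(m,c_0)$. It exists because $[O_n(m,c_0)]$ is dense. Put $t_n=v_n{}^\frown1^{d(n)}{}^\frown0$ and $u=\bigcup_nt_n$. Then $u\in\bigcap_n[O_n(m,c_0)]\subseteq K_{(m,c_0)}$, so with $x=c_0\oplus u$ we have $(m,x)\in C_0$. From $u$ and $\mathcal O(m,c_0)$ one computes successively $v_0$, then $d(0)$ (the number of $1$s that follow $v_0$ in $u$ before the next $0$), then $t_0,v_1,d(1)$, and so on. So $d$ is recursive in $u\oplus\mathcal O(m,c_0)$, and by (3) $d\in\Delta^1_1(m\oplus c_0\oplus u)=\Delta^1_1(m\oplus x)$.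 Hence $(m,x)\in B_0\cap C_0$, a contradiction. $\square$

With $\mathcal M=LO$, $o(m)=$ the order coded by $m$, and $W=WO$, this shows that $WO\times2^\omega$, as a subset of $2^\omega\times 2^\omega$, is half of an inseparable pair.

## Transfer along a Borel injection

**Proposition 6.** Let $\mathcal M,o,W,B_0$ be as in Proposition 5 and let $A\subseteq2^\omega$ be $\mathbf\Pi^1_1$. Suppose $F:\mathcal M\times2^\omega\to2^\omega$ is Borel and injective, and for all $(m,x)\in\mathcal M\times2^\omega$:

* (i) if $m\in W$, then $F(m,x)\in A$;
* (ii) if $o(m)$ is ill-founded, then $F(m,x)\notin A$.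

Then $A$ is half of an inseparable pair, with partner $B=F[B_0]$.

**Proof.** By Lusin–Souslin $\mathrm{ran}(F)$ is Borel and $F^{-1}$ is Borel on it, so $B=\{z\in\mathrm{ran}(F):F^{-1}(z)\in B_0\}$ is $\mathbf\Pi^1_1$. If $(m,x)\in B_0$, then $o(m)$ is ill-founded, so $A\cap B=\emptyset$ by (ii). If $C$ were Borel with $A\subseteq C$ and $C\cap B=\emptyset$, then $C_0=F^{-1}(C)$ would be a Borel subset of $\mathcal M\times2^\omega$, containing $W\times2^\omega$ by (i) and disjoint from $B_0$. Proposition 5 excludes this. $\square$

Injectivity is used for the complexity of $B$: without it, $F[B_0]$ is only presented as a projection of a coanalytic set, which is $\mathbf\Sigma^1_2$. Also note what is *not* asked: nothing is required of $F(m,x)$ when $o(m)$ is a well-order but $m\notin W$.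

**Example: $WO$ itself.** For $m\in LO$ and $x\in2^\omega$ let $F(m,x)$ code the order with field $\{4n+2x(n):n\in\omega\}\cup\{2k+1:k\in\mathrm{field}(m)\}$, in which the even numbers come first, ordered by $n$, followed by the odd numbers ordered as in $m$. From $F(m,x)$ we read off $x$ (for each $n$ either $4n$ or $4n+2$ is in the field) and $m$, so $F$ is injective, and it is continuous. The order $F(m,x)$ is a copy of $\omega$ followed by $m$, so it is a well-order iff $m$ is. Proposition 6 applies and $WO$ is half of an inseparable pair.

**A general $A$: choosing a witness fails.** From now on let $A=\{z:T_z\text{ well-founded}\}$ be non-Borel. All we know is that the ranks $rk(T_z)$, $z\in A$, are unbounded in $\omega_1$. So for a code $m$ of a countable ordinal it is natural to choose some $z\in A$ with $rk(T_z)\ge otp(o(m))$. Consider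
$$R=\{(m,z):Desc(o(m))\text{ embeds into }T_z\}.$$
Half of what we want is free: if $o(m)$ is ill-founded and $(m,z)\in R$, then the image of an infinite branch of $Desc(o(m))$ is an infinite branch of $T_z$, so $z\notin A$. This is (ii). But (i) breaks down. If $T_z$ has an infinite branch $f$, then $\sigma\mapsto f\upharpoonright|\sigma|$ embeds *every* $Desc(o(m))$ into $T_z$. So every $z\notin A$ satisfies $(m,z)\in R$ for every $m$, and choosing from $R$ does not bring us into $A$. If we insist on $z\in A$, the relation "$m\in WO$, $z\in A$, $rk(T_z)\ge otp(o(m))$" is $\Pi^1_1(a)$, and uniformization gives a choice function with coanalytic graph, defined only for $m\in WO$. It is not given as the restriction of a Borel function, and we need a Borel function that makes sense on ill-founded $m$ as well. By Proposition 6 and Theorem 3(a), no argument in ZFC alone can produce a suitable $F$ for every non-Borel $A$. So the hypothesis on $L[a]$ has to enter.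

**Replacing the witness by a name for it.** If $\xi<\omega_1$, Shoenfield absoluteness produces a $z$ with $T_z$ well-founded of rank $\ge\xi$ in the extension $L[a][g]$ of $L[a]$ that makes $\xi$ countable. So in $L[a]$ there are names for $z$, for an embedding $e:Desc(\xi)\to T_z$, and for a strictly decreasing $\rho:T_z\to\mathrm{Ord}$. Names can be packaged as a set in a countable model $M$, and a filter meeting the dense sets of $M$ can be built from an enumeration of $M$ by an explicit, Borel, procedure. That procedure runs even when $M$ is an ill-founded $\omega$-model. The embedding then gives (ii) and the function $\rho$ gives (i): if $M$ is well-founded, the values of $\rho$ are genuine ordinals.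

There remains injectivity. We must code $(m,x)$ into the generic real $z$, by steering $z$ through the tree of its possible initial segments. To decode, one has to know this tree at every stage, but it depends on the model, that is, on the $m$ that we are trying to decode. Here the countability of the set of reals of $L[a]$ helps: the tree is a real of $L[a]$, hence has a number in a fixed enumeration, and we shall write that number into $z$ in advance.

## Systems of names in $L[a]$

Fix $a$ with $\omega_1^{L[a]}<\omega_1$, a non-Borel $\Pi^1_1(a)$ set $A$, and $T$ as above; $T$ is recursive in $a$, so $T\in L[a]$. In this and the next two sections we call subsets of $V_\omega$ reals. Since CH holds in $L[a]$ and $\omega_1^{L[a]}$ is countable, $\mathcal P(V_\omega)\cap L[a]$ is countable. Fix an enumeration $\{r_l:l\in\omega\}$ of it.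

The purpose of the next definition is to list combinatorially what the names provide, so that it can be read inside any $\omega$-model.

**Definition.** A *system* is a tuple $\mathfrak s=(\xi,P,\tau,\varepsilon,\varrho,T)$, where $\xi$ is an ordinal, $P$ a poset with greatest element $1$, $\tau\subseteq P\times2^{<\omega}$, $\varepsilon\subseteq P\times Desc(\xi)\times\omega^{<\omega}$, and $\varrho\subseteq P\times\omega^{<\omega}\times\mathrm{Ord}$ is a set, all three closed downward in the $P$-coordinate, with the following properties.

* (P1) $\tau[p,t]$ and $t'\subseteq t$ imply $\tau[p,t']$. If $\tau[p,t]$ and $\tau[p,t']$, then $t,t'$ are comparable. For each $n$, $\{p:\exists t\in2^n\ \tau[p,t]\}$ is dense.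
* (P2) For each $\sigma\in Desc(\xi)$, $\{p:\exists s\ \varepsilon[p,\sigma,s]\}$ is dense. If $\varepsilon[p,\sigma,s]$, then $|s|=|\sigma|$. If $\varepsilon[p,\sigma,s]$, $\varepsilon[p,\sigma',s']$ and $\sigma\subseteq\sigma'$, then $s\subseteq s'$. If $\varepsilon[p,\sigma,s]$, $\tau[p,t]$ and $|t|\ge|s|$, then $(t\upharpoonright|s|,s)\in T$.
* (P3) If $\tau[p,t]$, $|t|=|s|$ and $(t,s)\in T$, then $\{q:\exists\beta\ \varrho[q,s,\beta]\}$ is dense below $p$. If $\varrho[p,s,\beta]$ and $\varrho[p,s',\beta']$, then $s=s'$ implies $\beta=\beta'$, and $s\subsetneq s'$ implies $\beta>\beta'$.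
* (P4) For all $p$, the set $S(p)=\{t:\exists q\le p\ \tau[q,t]\}$ has two incomparable elements.

Read $\tau[p,t]$ as "$p$ decides that $z$ extends $t$", $\varepsilon[p,\sigma,s]$ as "$p$ decides $e(\sigma)=s$", and $\varrho[p,s,\beta]$ as "$p$ decides that $s\in T_z$ and $\rho(s)=\beta$". The set $S(p)$ consists of the initial segments of $z$ still possible below $p$.

**Example.** Let $T=\{(\emptyset,\emptyset)\}$, so $T_z=\{\emptyset\}$ for all $z$; let $\xi=0$, so $Desc(\xi)=\{\emptyset\}$; let $P=2^{<\omega}$ with $q\le p$ iff $q\supseteq p$, and $1=\emptyset$. Put $\tau[p,t]\iff t\subseteq p$; let $\varepsilon[p,\emptyset,\emptyset]$ and $\varrho[p,\emptyset,0]$ hold for all $p$ and nothing else. (P1) holds because initial segments of $p$ are comparable and every $p$ extends to length $\ge n$. (P2) and (P3) only concern $\sigma=s=\emptyset$ and are clear. $S(p)$ is the set of all strings comparable with $p$, so (P4) holds.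

**Claim 7.** For every $\xi$ with $\omega_1^{L[a]}\le\xi<\omega_1$ there is a system $\mathfrak s_\xi\in L[a]$ with first component $\xi$, with $P=Coll(\omega,\xi)$, and with the fixed tree $T$ as last component.

**Proof.** *Step 1: a witness in $L[a][g]$.* Let $g$ be $Coll(\omega,\xi)$-generic over $V$ and let $w\in L[a][g]$ be a real coding $\xi$. Consider the statement "there is $z$ such that $T_z$ is well-founded and $Desc(\xi)$ embeds into $T_z$". Written with a real code of $\xi$, it is $\Sigma^1_2$ in $a$ and the code, and its truth does not depend on which code is used. It holds in $V$, where $\xi$ is countable, because some $z\in A$ has $rk(T_z)\ge\xi$; use (1). By Shoenfield it holds in $V[g]$, first with a code from $V$ and then also with $w$. By Shoenfield again, it holds in $L[a][g]$, written with $w$. In $L[a][g]$ the well-founded tree $T_z$ has a rank function. So $L[a][g]$ satisfies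

$$\text{there are }z\in2^\omega,\text{ an embedding }e:Desc(\xi)\to T_z,\text{ and }\rho:T_z\to\mathrm{Ord}\text{ strictly decreasing along }\subsetneq.\tag{4}$$

*Step 2: names.* Every condition lies in some $V$-generic $g$, so no condition forces the negation of (4) over $L[a]$. Hence $1$ forces (4) over $L[a]$, and by the maximum principle in $L[a]$ there are names $\dot z,\dot e,\dot\rho\in L[a]$ which $1$ forces to be as in (4). Define, with forcing over $L[a]$,
$$\tau[p,t]\iff p\Vdash t\subset\dot z,\qquad\varepsilon[p,\sigma,s]\iff p\Vdash\dot e(\sigma)=s,\qquad\varrho[p,s,\beta]\iff p\Vdash s\in T_{\dot z}\wedge\dot\rho(s)=\beta.$$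
These are sets in $L[a]$ by the definability of forcing, and they are closed downward.

*Step 3: (P1)–(P3).* In (P1), two strings which $p$ forces to be initial segments of $\dot z$ are comparable, and the conditions deciding $\dot z\upharpoonright n$ are dense. In (P2), the conditions deciding $\dot e(\sigma)$ are dense, and the rest holds because $\dot e$ is forced to be a length- and extension-preserving map into $T_{\dot z}$. In (P3), if $\tau[p,t]$, $|t|=|s|$ and $(t,s)\in T$, then $p\Vdash s\in T_{\dot z}$, so the conditions deciding $\dot\rho(s)$ are dense below $p$. The rest holds because $\dot\rho$ is forced to be a strictly decreasing function.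

*Step 4: (P4), where $\xi\ge\omega_1^{L[a]}$ is used.* Suppose $S(p)$ has no two incomparable elements. By (P1) it has elements of every length, so $r=\bigcup S(p)\in2^\omega\cap L[a]$. Below $p$, every condition deciding $\dot z\upharpoonright n$ decides it to be $r\upharpoonright n$, so $p\Vdash\dot z=r$. Then $p$ forces that $T_r$ has a strictly decreasing map to the ordinals and that $Desc(\xi)$ embeds into $T_r$. So $T_r$ is well-founded and, by (1), $rk(T_r)\ge\xi$. But $T_r$ is a countable well-founded tree in $L[a]$, so $rk(T_r)<\omega_1^{L[a]}\le\xi$, a contradiction. $\square$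

The lower bound on $\xi$ is needed in Step 4. If $\xi<\omega_1^{L[a]}$, then $\xi$ has a code in $L[a]$, and by Shoenfield there is already in $L[a]$ a $z$ with $T_z$ well-founded and $Desc(\xi)$ embedded in $T_z$. The canonical names for $z$ and for its embedding and rank function satisfy (P1)–(P3), but then each $S(p)$ is a single branch and there is no room to code anything.

**Fixing the first tree.** Choose one system $\mathfrak s_\xi$ as in Claim 7 for each $\xi\in[\omega_1^{L[a]},\omega_1)$. Their trees $S(1)$ are reals of $L[a]$, of which there are only countably many. So we can **fix** $S_0$ such that $S(1)=S_0$ for unboundedly many $\xi<\omega_1$. This gives the decoder a known starting point.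

## A Borel set of $\omega$-models carrying systems

The aim is a Borel set $\mathcal M$ of codes of models with systems, to which Proposition 5 applies. Being well-founded is not Borel, so we cannot ask for it; we only ask for standard natural numbers.

ZFC$^-$ is ZFC without Power Set, with Collection, and with Choice in the form "every set can be well-ordered".

**Definition.** Let $\mathcal M$ be the set of $m\in2^\omega$ coding a relation $E_m\subseteq\omega\times\omega$ together with six numbers $\xi^m,P^m,\tau^m,\varepsilon^m,\varrho^m,T^m$, forming in the model a tuple $\mathfrak s^m$, such that: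

* $M_m=(\omega,E_m)$ is an $\omega$-model of ZFC$^-$, i.e. every $E_m$-element of $\omega^{M_m}$ has only finitely many $E_m$-predecessors;
* every real of $M_m$ is one of the $r_l$;
* $M_m\models$ "$\mathfrak s^m$ is a system", its last component is the true $T$, and $S(1)^{M_m}=S_0$.

The second and third conditions use an identification. In an $\omega$-model, the relation $E_m$ on $V_\omega^{M_m}$ is well-founded, since the model ranks it by standard natural numbers. Each of its elements has finitely many predecessors, and each finite set of its elements is again represented. So there is a unique isomorphism $j_m:V_\omega\to V_\omega^{M_m}$. We identify $v$ with $j_m(v)$, and a number $y$ which $M_m$ thinks is a subset of $V_\omega$ with the real $\{v:j_m(v)\mathrel{E_m}y\}$. A countable transitive model is an $\omega$-model, but an $\omega$-model may well have ill-founded ordinals.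

*$\mathcal M$ is Borel.* Satisfaction of each single formula in $(\omega,E_m)$ is arithmetical in $m$, and there are countably many axioms. The $\omega$-model condition is arithmetical. The map $j_m$ is a Borel function of $m$, since $j_m(v)$ is the unique number whose $E_m$-predecessors are exactly the $j_m(v')$ with $v'\in v$. Finally $(r_l)$, $T$ and $S_0$ are fixed.

Let $o(m)$ be the linear order given by $E_m$ on the $E_m$-predecessors of $\xi^m$; it is arithmetical in $m$. Let $W=\{m\in\mathcal M:E_m\text{ is well-founded}\}$. For $m\in W$, $o(m)$ is a well-order.

**Claim 8.** $\{otp(o(m)):m\in W\}$ is unbounded in $\omega_1$.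

**Proof.** Let $\xi$ be one of the unboundedly many ordinals for which $\mathfrak s_\xi$ has $S(1)=S_0$. Let $\eta$ be a regular uncountable cardinal of $L[a]$ with $\mathfrak s_\xi\in L_\eta[a]=H_\eta^{L[a]}$; then $L_\eta[a]\models$ ZFC$^-$. All quantifiers in the definition of a system range over sets available in $L_\eta[a]$, so $L_\eta[a]$ agrees that $\mathfrak s_\xi$ is a system. Since $\xi$ is countable in $V$, there is, in $V$, a countable $X\prec L_\eta[a]$ with $\xi\cup\{\xi,\mathfrak s_\xi,a\}\subseteq X$. The transitive collapse of $X$ is some $L_{\eta'}[a]$. The collapsing map fixes $\xi$ and all elements of $V_\omega$, hence all reals in $X$. In particular it fixes $T$, a component of $\mathfrak s_\xi$, and $S_0$, which is definable from $\mathfrak s_\xi$. The reals of $L_{\eta'}[a]$ lie in $L[a]$, so each is some $r_l$. Hence a code $m$ of $L_{\eta'}[a]$ with the image of $\mathfrak s_\xi$ is in $W$, and $otp(o(m))=\xi$. $\square$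

So Proposition 5 applies to $\mathcal M,o,W$. By Proposition 6, Theorem 1 will follow once we have a Borel injection $F$ with (i) and (ii).

## The generic real that codes its own model

In this section $m\in\mathcal M$ and we write $M=M_m$, $P=P^m$, and so on. Since $2^{<\omega}$ and $\omega^{<\omega}$ are standard in $M$, properties (P1)–(P4) may be used from outside, for the conditions $p\in P$ of $M$. Each $S(p)$ is a real of $M$.

**Step 1. Each $S(p)$ is a perfect tree.** This provides the room for coding. $S(p)$ is closed under initial segments and nonempty by (P1). It has no terminal nodes: let $q\le p$, $\tau[q,t]$ and $n>|t|$. By (P1) there are $q'\le q$ and $t'\in2^n$ with $\tau[q',t']$. By downward closure $\tau[q',t]$, so $t$ and $t'$ are comparable, i.e. $t\subsetneq t'\in S(p)$. Finally, every node $t$ has incomparable extensions. Let $q\le p$ with $\tau[q,t]$. Then $S(q)\subseteq S(p)$. Every $t'\in S(q)$ is comparable with $t$: if $q'\le q$ and $\tau[q',t']$, then also $\tau[q',t]$. By (P4) $S(q)$ has two incomparable elements. Both are comparable with $t$. If one of them were an initial segment of $t$, it would be comparable with the other.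 So both extend $t$.

**Step 2. Reading a number from a branch of $S(p)$.** The purpose is a way to code a number $k\in\omega$ by a single choice in $S(p)$, decodable from $S(p)$ alone. Let $w$ be the leftmost branch of $S(p)$, and let $s_0\subsetneq s_1\subsetneq\cdots$ be all splitting nodes of $S(p)$ lying on $w$. There are infinitely many: for each $n$, the node $w\upharpoonright n$ has incomparable extensions, and the first splitting node at or above it lies on $w$, since up to there the tree offers no choice. We have $s_k{}^\frown0\subset w$ and $s_k{}^\frown1\in S(p)$. A branch of $S(p)$ other than $w$ leaves $w$ at a splitting node, where $w$ goes left and the branch goes right. So it extends $s_k{}^\frown1$ for exactly one $k$. This $k$ is the number it codes. The sequence $(s_k)$ is arithmetical in $S(p)\in M$, so it belongs to $M$. In the example of the previous section but one, $w=p^\frown000\cdots$ and $s_k=p^\frown0^k$, so $k$ is the number of zeros that follow $p$ before the next $1$.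

**Step 3. The construction of $F(m,x)$.** We build a descending sequence $(p_i)$ in $P$ that meets all dense sets of $M$ and codes $m\oplus x$. Let $D_i$ be the number $i$, as an element of $M$, if $M$ thinks that it is a dense subset of $P$; otherwise let $D_i=P$. Given $(m,x)$, let $(b_i)_{i\in\omega}$ be the bits of $m\oplus x$, and let $\langle\cdot,\cdot\rangle$ be a recursive bijection of $\omega\times\omega$ with $\omega$. Let $p_0=1$. Given $p_i$, compute $(s_k)$ from $S(p_i)$ as in Step 2 and proceed as follows.

1. Let $Q_i$ be the least number which $M$ thinks is a function $Q:\omega\to P$ with $Q(k)\le p_i$, $Q(k)\in D_i$ and $\tau[Q(k),s_k{}^\frown1]$ for all $k$. So $Q_i$ offers, for every number $k$ that we might want to code, a condition coding it.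
2. The sequence $\langle S(Q_i(k)):k\in\omega\rangle\in M$ is coded by the real $\{(k,t):t\in S(Q_i(k))\}$ of $M$. Let $l_i$ be the least $l$ such that $r_l$ is this real.
3. Let $k_i=\langle l_i,b_i\rangle$ and $p_{i+1}=Q_i(k_i)$.

In item 1 a function $Q$ exists in $M$: for each $k$ we have $s_k{}^\frown1\in S(p_i)$, so some $q\le p_i$ has $\tau[q,s_k{}^\frown1]$. As $D_i$ is dense there is $q'\le q$ in $D_i$, and $\tau[q',s_k{}^\frown1]$ by downward closure. Choice in $M$ gives the function. In item 2 some $l$ exists because $m\in\mathcal M$. The point of the order of these choices is that $l_i$ describes *all* trees $S(Q_i(k))$ at once, so it is known before $k_i$ is chosen and may enter into $k_i$.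

The sequence $(p_i)$ is decreasing and meets every dense subset of $P$ lying in $M$. By downward closure and (P1), the strings $t$ with $\tau[p_i,t]$ for some $i$ are pairwise comparable and of unbounded length. Put
$$F(m,x)=z:=\bigcup\{t:\exists i\ \tau[p_i,t]\}\in2^\omega.$$

*$F$ is Borel.* Each of $Q_i,l_i,k_i,p_{i+1}$ is a natural number obtained from $(m,x)$ and the earlier ones either as the least number with a Borel property (satisfaction in $M_m$ of a fixed formula, or equality of two reals that depend on the data in a Borel way) or by evaluation of a function of $M_m$.

**Claim 9.** $F$ is injective.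

**Proof.** We recover $(b_i)$, hence $(m,x)$, from $z$, by computing the trees $S(p_i)$ one after the other. $S(p_0)=S(1)=S_0$ is known, since it is the same for all $m\in\mathcal M$. Suppose $S(p_i)$ is known; then so are its nodes $s_k$. For each $n$, $\tau[p_j,z\upharpoonright n]$ holds for some $j$, by downward closure for some $j\ge i$, and $p_j\le p_i$; so $z$ is a branch of $S(p_i)$. Also $s_{k_i}{}^\frown1\subset z$, because $\tau[p_{i+1},s_{k_i}{}^\frown1]$. By Step 2, $k_i$ is the unique $k$ with $s_k{}^\frown1\subset z$. It gives $l_i$ and $b_i$. Finally $S(p_{i+1})=S(Q_i(k_i))$ is the $k_i$-th member of the sequence coded by $r_{l_i}$, so it is known too. The enumeration $(r_l)$ is fixed and does not depend on $m$. $\square$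

**Claim 10.** (i) If $m\in W$, then $F(m,x)\in A$. (ii) If $o(m)$ is ill-founded, then $F(m,x)\notin A$.

**Proof.** Let $z=F(m,x)$.

(i) We use $\varrho$ to rank $T_z$ by ordinals of $M$. Let $s\in T_z$. Consider the set of $q$ such that either $\varrho[q,s,\beta]$ for some $\beta$, or $\tau[q,t]$ for some $t$ with $|t|=|s|$ and $(t,s)\notin T$. It is in $M$, and it is dense: given $p$, by (P1) some $p'\le p$ has $\tau[p',t]$ with $|t|=|s|$. If $(t,s)\notin T$, then $p'$ is in the set, and if $(t,s)\in T$, then (P3) gives an element of the set below $p'$. So some $p_i$ is in the set. The second alternative would give $t=z\upharpoonright|s|$ and $(z\upharpoonright|s|,s)\notin T$, contradicting $s\in T_z$. So $\varrho[p_i,s,\beta_s]$ for some $\beta_s$. If $\varrho[p_i,s,\beta]$ and $\varrho[p_j,s',\beta']$, then by downward closure both hold at $p_{\max(i,j)}$. So (P3) shows that $\beta_s$ does not depend on $i$ and that $s\subsetneq s'$ implies $\beta_{s'}\mathrel{E_m}\beta_s$. As $m\in W$, the ordinals of $M$ are well-founded, hence $T_z$ is well-founded and $z\in A$.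

(ii) Let $(\alpha_n)$ be $E_m$-descending below $\xi^m$. Since $\omega^M$ is standard, $M$ contains all finite sequences of its elements, so $\sigma_n=\langle\alpha_0,\dots,\alpha_{n-1}\rangle\in Desc(\xi)^M$. The set $\{p:\exists s\ \varepsilon[p,\sigma_n,s]\}$ is dense by (P2) and lies in $M$. So there are $i_n,s_n$ with $\varepsilon[p_{i_n},\sigma_n,s_n]$. By downward closure any finitely many of these statements, together with $\tau[p_j,z\upharpoonright n]$, hold at one $p_j$. So by (P2) $|s_n|=n$, $s_n\subseteq s_{n+1}$ and $(z\upharpoonright n,s_n)\in T$. Thus $\bigcup_ns_n$ is an infinite branch of $T_z$, and $z\notin A$. $\square$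

**Proof of Theorem 1.** By Claim 8, $\mathcal M,o,W$ satisfy the hypotheses of Proposition 5. By Claims 9 and 10, $F$ satisfies those of Proposition 6. So $A$ is half of an inseparable pair, with partner $B=F[B_0]$. The second statement of Theorem 1 follows because every $\mathbf\Pi^1_1$ set is $\Pi^1_1(a)$ for some real $a$. $\blacksquare$

The hypothesis on $L[a]$ was used for the enumeration $(r_l)$, for the fixed tree $S_0$, and for the existence of countable $\xi\ge\omega_1^{L[a]}$, without which (P4) was not available. The models $M_m$ with $o(m)$ well-ordered and $E_m$ ill-founded may occur, but Proposition 6 requires nothing of them.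

## The Lévy collapse of an inaccessible over $L$

**Proof of Corollary 2.** *(H) holds in $L[G]$.* In $L[G]$ we have $\omega_1=\kappa$. By the $\kappa$-chain condition every real $a$ of $L[G]$ lies in $L[G\upharpoonright\lambda]$ for some $\lambda<\kappa$. This is an extension of $L$ by a forcing of size less than $\kappa$, so $\kappa$ is still inaccessible there, and $\omega_1^{L[a]}\le\omega_1^{L[G\upharpoonright\lambda]}<\kappa=\omega_1^{L[G]}$. By Theorem 1, applied in $L[G]$, (H) holds.

*$\mathbf\Pi^1_1$-determinacy fails in $L[G]$.* If $0^\#$ existed in $L[G]$, then every uncountable cardinal of $L[G]$ would be inaccessible in $L$. But by the $\kappa$-chain condition $(\kappa^+)^L$ is still a cardinal in $L[G]$, and it is a successor cardinal in $L$. So $0^\#$ does not exist in $L[G]$. By Harrington (*Analytic determinacy and $0^\#$*, JSL 43 (1978)), already lightface $\Pi^1_1$-determinacy implies that $0^\#$ exists. So $\mathbf\Pi^1_1$-determinacy fails.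

*Consistency.* If ZFC + "there is an inaccessible cardinal" is consistent, then so is its extension by $V=L$, because an inaccessible cardinal is inaccessible in $L$. Forcing with $Coll(\omega,{<}\kappa)$ over $L$ then shows that ZFC + (H) + "$\mathbf\Pi^1_1$-determinacy fails" is consistent. $\blacksquare$

## Partial converses: $V=L[a]$, and $\mathfrak b>\omega_1$

The following supplement is not needed for Corollary 2. Recall that $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$, that $=^*$ means equality at all but finitely many $n$, and that $\mathfrak b$ is the least size of a subset of $\omega^\omega$ without a $\le^*$-upper bound.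

**Theorem 3 (ZFC).** (a) If $V=L[a]$ for some real $a$, then (H) fails. (b) If $\mathfrak b>\omega_1$ and $\omega_1^{L[a]}=\omega_1$ for some real $a$, then (H) fails. So under $\mathfrak b>\omega_1$: (H) $\iff\forall a\,(\omega_1^{L[a]}<\omega_1)\iff$ every $\mathbf\Pi^1_1$ set has the perfect set property.

Whether ZFC alone proves (H) $\Rightarrow\forall a\,(\omega_1^{L[a]}<\omega_1)$ is not settled here.

**Proof of (b).** Let $\omega_1^{L[a]}=\omega_1<\mathfrak b$. By Solovay's theorem (see Kanamori, *The Higher Infinite*, §14) there is an uncountable $\mathbf\Pi^1_1$ set $A\subseteq2^\omega$ with no perfect subset. It is not Borel, since uncountable Borel sets have perfect subsets. It is a union of $\aleph_1$ Borel sets, each without a perfect subset and hence countable; so $|A|=\aleph_1$.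

We show that this small set can be separated from any disjoint coanalytic $B$, by covering $A$ with countably many compact pieces of the complement of $B$. The set $2^\omega\setminus B$ is the projection of a closed $K\subseteq2^\omega\times\omega^\omega$. For $x\in A$ pick $f_x$ with $(x,f_x)\in K$. Since $|A|<\mathfrak b$ there is $g$ with $f_x\le^*g$ for all $x\in A$. Let
$$C=\bigcup\{\{x:\exists f\le h\ (x,f)\in K\}:h=^*g\},$$
where $f\le h$ means $f(n)\le h(n)$ for all $n$. There are countably many such $h$, and each set in the union is the projection of a compact set. So $C$ is $F_\sigma$. If $x\in A$, then $h=\max(g,f_x)=^*g$ shows $x\in C$. Clearly $C\cap B=\emptyset$. So $A$ is not half of an inseparable pair.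

For the equivalences, assume $\mathfrak b>\omega_1$. Always $\omega_1^{L[a]}\le\omega_1$, so what we just proved gives that (H) implies $\omega_1^{L[a]}<\omega_1$ for all $a$. The converse is Theorem 1. The second equivalence is Solovay's theorem. $\blacksquare$

**Facts used for (a).** Let $\omega_1^w$ be the least ordinal that is not the type of a well-order recursive in $w$; well-orders in $\Delta^1_1(w)$ also have type $<\omega_1^w$. Write $v\le_hw$ for $v\in\Delta^1_1(w)$. A transitive set is admissible if it satisfies Kripke–Platek set theory, and we consider only $\lambda>\omega$.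

1. $L_{\omega_1^w}[w]$ is admissible and its reals are exactly those in $\Delta^1_1(w)$. If $v\le_hw$, then $\omega_1^v\le\omega_1^w$.
2. Spector–Gandy: a property of $w$ which is expressed by a fixed $\Sigma_1$ formula, with parameter $w$, in $L_{\omega_1^w}[w]$ is $\Pi^1_1$.
3. If $L_\lambda[a]$ is admissible and $y\in L_\lambda[a]$ is a real, then $L_\lambda[y]\subseteq L_\lambda[a]$, because $\alpha\mapsto L_\alpha[y]$ is given by a $\Sigma_1$ recursion, which can be carried out in $L_\lambda[a]$.
4. If $L_\lambda[u\oplus w]$ is admissible, so is $L_\lambda[w]$. For $\Sigma_1$-collection, if in $L_\lambda[w]$ every $x\in y$ has a witness for a $\Delta_0$ formula, then the map sending $x$ to the least $\gamma$ with a witness in $L_\gamma[w]$ is $\Sigma_1$ over $L_\lambda[u\oplus w]$, hence bounded below $\lambda$.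
5. Kondo–Addison: a nonempty $\Pi^1_1(y)$ set has a member $u$ with $\{u\}\in\Pi^1_1(y)$.

**Lemma 11.** If $\{u\}$ is $\Pi^1_1(w)$, then $u\in L_\lambda[w]$, where $\lambda=\omega_1^{u\oplus w}$.

**Proof.** The idea is to turn the well-foundedness that singles out $u$ into a tree lying in $L_\lambda[w]$, and to compute $u$ from the well-foundedness of its subtrees. Let $\{u\}=\{v:T_v\text{ well-founded}\}$ with $T$ recursive in $w$ and containing the root. (This $T$ is local to the lemma.) Let $\rho=rk(T_u)+1$; since $T_u$ is recursive in $u\oplus w$, $\rho<\lambda$. Enumerate $\omega^{<\omega}$ recursively as $(s_i)$ with $|s_i|\le i$. Let $R$ be the tree of all $(t,h)$, $t\in2^n$, $h\in\rho^n$, such that for $i,j<n$: if $s_i\subsetneq s_j$ and $(t\upharpoonright|s_i|,s_i),(t\upharpoonright|s_j|,s_j)\in T$, then $h(i)>h(j)$. Then $R\in L_\lambda[w]$. An infinite branch $(v,h)$ of $R$ gives a strictly decreasing map from $T_v$ to $\rho$, so $T_v$ is well-founded and $v=u$. And $(u,h)$ is a branch if $h(i)=rk(s_i)$ for $s_i\in T_u$ and $h(i)=0$ otherwise. So the projection of the set of branches of $R$ is $\{u\}$.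

For $k\in\omega$ and $i<2$ let $R^{k,i}=\{(t,h)\in R:|t|\le k\text{ or }t(k)=i\}$. It is ill-founded iff $u(k)=i$. The set $L_\lambda[w]$ is admissible by facts 1 and 4. If $R^{k,i}$ is well-founded, then its rank function is in $L_\lambda[w]$. To see this, prove by induction along the well-founded tree that for each node $p$ the rank function of the tree from $p$ on is in $L_\lambda[w]$. If this holds for all immediate successors of $p$, then, as rank functions are unique and being one is $\Delta_0$, $\Sigma_1$-collection puts the family of these functions into $L_\lambda[w]$. Their union, together with the value at $p$, is the function for $p$. Conversely, a tree with a rank function is well-founded. Therefore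
$$u(k)=i\iff L_\lambda[w]\models\text{"}R^{k,1-i}\text{ has a rank function"}.$$
This is a $\Sigma_1$ definition of a total function on $\omega$, hence a $\Delta_1$ definition, so $u\in L_\lambda[w]$. $\square$

**Proof of (a).** Let $V=L[a]$ and
$$A=\{z\in2^\omega:z\in L_{\omega_1^{z\oplus a}}[a]\}.$$
For example, every $z\in\Delta^1_1(a)$ is in $A$, since $z\in L_{\omega_1^a}[a]$. Membership of $z$ in $A$ says that in $L_{\omega_1^{z\oplus a}}[z\oplus a]$ there is $\gamma$ with $z\in L_\gamma[a]$, so $A$ is $\Pi^1_1(a)$ by Spector–Gandy. We show that $A$ is not Borel and not half of an inseparable pair.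

**Step 1. For every real $y$ there is $y'\in A$ with $y\oplus a\le_Ty'$.** This allows us to move any parameter into $A$. Let $Z$ be the set of $z$ with $(z)_0=y\oplus a$ and $(z)_1$ coding a well-founded model $(\omega,E)\cong L_\gamma[a]$, $\gamma>\omega$ a limit ordinal, with $y\in L_\gamma[a]$. Being isomorphic to such an $L_\gamma[a]$ is, for well-founded models, a matter of satisfying a suitable sentence "$V=L[a]$" with an element whose members are the numbers in $a$. This is arithmetical in $z$, as is the presence of $y$, because the element representing $n$ is the model's natural number with exactly $n$ predecessors. So $Z$ is $\Pi^1_1(y\oplus a)$. It is nonempty, since $V=L[a]$ and so $y\in L_{\omega_1}[a]$. By Kondo–Addison there is $z\in Z$ with $\{z\}\in\Pi^1_1(y\oplus a)$. As $y\oplus a$ is recursive in $z$, the ordinals $\omega_1^z$, $\omega_1^{z\oplus a}$ and $\omega_1^{z\oplus(y\oplus a)}$ are equal; call this ordinal $\lambda$. By Lemma 11, $z\in L_\lambda[y\oplus a]$. Since $\gamma$ is the type of a well-order arithmetical in $z$, $\gamma<\lambda$. So $y\in L_\lambda[a]$ and $y\oplus a\in L_\lambda[a]$. Now $L_\lambda[a]$ is admissible by facts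 1 and 4, so by fact 3 $L_\lambda[y\oplus a]\subseteq L_\lambda[a]$, and $z\in L_\lambda[a]$. Thus $z\in A$, and $y'=z$ is as required.

**Step 2. If $B$ is $\mathbf\Pi^1_1$ and $B\cap A=\emptyset$, then for some $\delta$ with $\omega\le\delta<\omega_1$ we have $\omega_1^{z\oplus a}\le\delta$ for all $z\in B$.** This says that a coanalytic set disjoint from $A$ is bounded. Let $B$ be $\Pi^1_1(y)$ and take $y'$ from Step 1. Let $\omega\le\delta<\omega_1$ with $y'\in L_\delta[a]$. Suppose $z\in B$ and $\omega_1^{z\oplus a}>\delta$. Then $y'\in L_{\omega_1^{z\oplus a}}[z\oplus a]$, so $y'\in\Delta^1_1(z\oplus a)$. Hence the set $\{u\in B:y'\in\Delta^1_1(u\oplus a)\}$ is nonempty. It is $\Pi^1_1(y')$, as $y$ and $a$ are recursive in $y'$ and being in $\Delta^1_1$ is a $\Pi^1_1$ relation. By Kondo–Addison it has a member $u$ with $\{u\}\in\Pi^1_1(y')$. Let $\mu=\omega_1^{u\oplus a}$. Since $y'\le_hu\oplus a$, we have $u\oplus y'\le_hu\oplus a$ and $y'\oplus a\le_hu\oplus a$, so $\omega_1^{u\oplus y'}\le\mu$ and $\omega_1^{y'\oplus a}\le\mu$. Lemma 11 gives $u\in L_\mu[y']$, and $y'\in A$ gives $y'\in L_\mu[a]$. As $L_\mu[a]$ is admissible, $L_\mu[y']\subseteq L_\mu[a]$.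 So $u\in L_\mu[a]$, i.e. $u\in A\cap B$, a contradiction.

**Step 3. $A$ is not half of an inseparable pair.** Let $B$ be $\mathbf\Pi^1_1$ and disjoint from $A$, and let $\delta$ be as in Step 2. The set
$$C_1=\{z:\omega_1^{z\oplus a}>\delta\}=\bigcup_e\{z:\{e\}^{z\oplus a}\text{ is a linear order of type }\delta\}$$
is Borel, and it is disjoint from $B$. If $z\in A\setminus C_1$, then $\omega_1^{z\oplus a}\le\delta$, so $z\in L_\delta[a]$. Hence $A\setminus C_1$ is countable, $C=C_1\cup(A\setminus C_1)$ is Borel, $A\subseteq C$ and $C\cap B=\emptyset$.

**Step 4. $A$ is not Borel.** Otherwise apply Step 2 to $B=2^\omega\setminus A$ to get a countable $\delta\ge\omega$ such that every $z$ with $\omega_1^{z\oplus a}>\delta$ is in $A$. Let $w\in2^\omega$ code a well-order of type $\delta$, and let $\eta=\omega_1^{w\oplus a}>\delta$. The set $\{x:\omega_1^{x\oplus w\oplus a}=\eta\}$ is comeager (standard; Sacks, *Higher Recursion Theory*, Ch. IV), and $L_\eta[a]$ is countable, so the set contains some $x\notin L_\eta[a]$. For $z=w\oplus x$ we have $\omega_1^{z\oplus a}=\eta>\delta$, so $z\in A$, which means $z\in L_\eta[a]$. Then $x\in L_\eta[a]$, a contradiction.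 $\blacksquare$
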